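\title{McCarthy algebras are determined by their order}

\begin{abstract}
A McCarthy algebra is a member of the variety generated by the three-element algebra of McCarthy logic. Its conjunction is a noncommutative idempotent monoid operation, and it induces a partial order. We prove that two McCarthy algebras of any cardinality whose posets are isomorphic are isomorphic as algebras, which answers a question posed by Bonzio and St.~John. An order-isomorphism need not preserve the operations, but it can always be corrected by an order-automorphism of order at most $2$. For an algebra with a totally undefined element we also classify all McCarthy structures on its poset.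
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbf M_3=\langle\{0,1,\varepsilon\},\vee,\wedge,\neg,0,1\rangle$ be the three-element algebra of McCarthy logic: $\neg1=0$, $\neg0=1$, $\neg\varepsilon=\varepsilon$, and for all $y$
\[
1\wedge y=y,\quad 0\wedge y=0,\quad \varepsilon\wedge y=\varepsilon,\qquad
1\vee y=1,\quad 0\vee y=y,\quad \varepsilon\vee y=\varepsilon .
\]
Read $1$ as true, $0$ as false and $\varepsilon$ as undefined. The left argument is inspected first, and the right argument matters only if the left one does not settle the value. Thus $0\wedge\varepsilon=0$ but $\varepsilon\wedge0=\varepsilon$, and $x\vee y=\neg(\neg x\wedge\neg y)$. A \emph{McCarthy algebra} is a member of the variety $\mathsf V(\mathbf M_3)$, that is, an algebra $\mathbf A=\langle A,\vee,\wedge,\neg,0,1\rangle$ that satisfies all identities valid in $\mathbf M_3$. The reduct $\langle A,\wedge,1\rangle$ is a unital band (an idempotent monoid), and $\mathbf A$ carries the natural partial order of this band,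
\[
x\le y\iff x\wedge y=y\wedge x=x ,
\]
called the \emph{induced order}. Two McCarthy algebras are \emph{order-isomorphic} if their induced posets are isomorphic. The following problem was posed in \cite{BS}.

\begin{quote}
\emph{If two McCarthy algebras are order-isomorphic, are they isomorphic as algebras in the signature $(\vee,\wedge,\neg,0,1)$?}
\end{quote}

The simplest cases point in different directions. The subalgebra $\{0,1\}$ of $\mathbf M_3$ is the two-element Boolean algebra, so every Boolean algebra is a McCarthy algebra, its induced order is its lattice order, and an order-isomorphism of Boolean algebras preserves all the operations. On the other hand, the order records only products of commuting elements, and for unital bands this loses information: the monoid $\langle\{0,1,\varepsilon\},\wedge,1\rangle$ and its opposite have the same order, yet they are not isomorphic, since the product of two elements other than $1$ is the left factor in one and the right factor in the other.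

The order also fails to tell $0$ from $\varepsilon$. In $\mathbf M_3$ we have $x\le y$ if and only if $y=1$ or $x=y$, so exchanging $0$ and $\varepsilon$ is an order-automorphism that moves the constant $0$. Fixing the constants does not help. Write $ab$ for the pair $(a,b)$ and let
\[
\mathbf F=\{11,\ 00,\ \varepsilon1,\ \varepsilon0,\ \varepsilon\varepsilon\}\le\mathbf M_3^2 .
\]
This is a subalgebra: it is closed under $\neg$, a product or sum with left argument $11$ or $00$ is one of its arguments, and one with left argument $\varepsilon a$ has first coordinate $\varepsilon$. The order of $\mathbf M_3^2$ is coordinatewise, which gives the poset in Figure~\ref{fig:hasse}. The map $\tau$ that exchanges $\varepsilon0$ and $\varepsilon\varepsilon$ is an order-automorphism of $\mathbf F$ fixing $00$ and $11$, but $\tau(\neg\,\varepsilon0)=\varepsilon1$ while $\neg\tau(\varepsilon0)=\varepsilon\varepsilon$.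

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node (a) at (0,2) {$1$};
\node (b) at (-0.8,1) {$0$};
\node (c) at (0.8,1) {$\varepsilon$};
\draw (b)--(a)--(c);
\node (t) at (4.5,2) {$11$};
\node (z) at (3.5,1) {$00$};
\node (e) at (5.5,1) {$\varepsilon1$};
\node (p) at (4.7,0) {$\varepsilon0$};
\node (q) at (6.3,0) {$\varepsilon\varepsilon$};
\draw (z)--(t)--(e)--(p);
\draw (e)--(q);
\end{tikzpicture}
\caption{The induced posets of $\mathbf M_3$ (left) and of the five-element subalgebra $\mathbf F$ of $\mathbf M_3^2$ (right). Each has one nontrivial order-automorphism, and it is not an algebra automorphism.}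
\label{fig:hasse}
\end{figure}

So a poset can carry several McCarthy structures, and a given order-isomorphism cannot serve as the algebra isomorphism. The answer to the problem is nevertheless yes.

\begin{theorem}\label{thm:A}
If two McCarthy algebras, of any cardinality, are order-isomorphic, then they are isomorphic.
\end{theorem}

The proof gives a stronger statement. For a McCarthy algebra $\mathbf A$ put
\[
\delta(f)=f\vee\neg f,\qquad L_{\mathbf A}=\{f\in A:\delta(f)=f\}.
\]
In $\mathbf M_3$ we have $\delta(0)=\delta(1)=1$ and $\delta(\varepsilon)=\varepsilon$, so $\delta(f)$ records where $f$ is defined and forgets its truth value.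

\begin{theorem}\label{thm:B}
Let $\theta:\mathbf A\to\mathbf A'$ be an order-isomorphism of McCarthy algebras.
\begin{enumerate}
\item[(i)] $\theta$ is an algebra isomorphism if and only if $\theta(L_{\mathbf A})=L_{\mathbf A'}$.
\item[(ii)] There is an order-automorphism $\sigma$ of $\mathbf A$ with $\sigma^2=\mathrm{id}$ such that $\theta\sigma$ is an algebra isomorphism.
\end{enumerate}
Hence every order-automorphism of $\mathbf A$ is the product of an algebra automorphism and an order-automorphism of order at most $2$.
\end{theorem}

When $\mathbf A$ contains a totally undefined element, Theorem~\ref{thm:C} classifies all McCarthy structures on the poset of $\mathbf A$.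

The plan is as follows. We represent $\mathbf A$ by three-valued functions on a set (Section~\ref{sec:rep}) and read the order off their zero sets and undefined sets (Section~\ref{sec:order}). The order together with $L_{\mathbf A}$ determines the operations (Section~\ref{sec:L}). It remains, given two structures on one poset, to carry one set $L$ onto the other by an order-automorphism. Section~\ref{sec:examples} does this by hand in three examples; the general construction (Sections~\ref{sec:adapted} and~\ref{sec:sigma}) rests on the fact that every product decomposition of the poset is a decomposition of the algebra (Section~\ref{sec:products}).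

\section{Representation by three-valued functions}\label{sec:rep}

We recall the standard facts that we need. A \emph{congruence} of an algebra is an equivalence relation compatible with the operations; $\Delta$ denotes the identity relation. An algebra with at least two elements is \emph{subdirectly irreducible} if it has a congruence $\mu\ne\Delta$, the \emph{monolith}, contained in every congruence other than $\Delta$. In such an algebra, two congruences with intersection $\Delta$ cannot both differ from $\Delta$. Birkhoff's subdirect representation theorem says that every algebra embeds in a product of subdirectly irreducible quotients of itself. A variety is closed under quotients, subalgebras and products.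

An identity holds in all McCarthy algebras as soon as it holds in $\mathbf M_3$, and it is usually checked by the three cases for the leftmost letter. For example, $(x\wedge y)\wedge z$ and $x\wedge(y\wedge z)$ both equal $y\wedge z$ if $x=1$ and both equal $x$ if $x\in\{0,\varepsilon\}$. The laws $x\wedge x=x\wedge1=x$, $x\vee0=x$ and $\neg\neg x=x$ are read off the definition. We shall use
\begin{gather}
a\wedge\neg x=a\wedge\neg(a\wedge x),\qquad a\wedge(x*y)=(a\wedge x)*(a\wedge y)\quad(*\in\{\wedge,\vee\}),\label{eq:id1}\\
\delta(a)\wedge x=(a\wedge x)\vee(\neg a\wedge x),\label{eq:id2}\\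
\delta(x)\wedge x=x,\qquad \delta(\neg x)=\delta(x),\qquad \delta(x)\wedge\delta(x*y)=\delta(x*y)\quad(*\in\{\wedge,\vee\}),\label{eq:id3}\\
\delta(x)\wedge\delta(y)=\delta(y)\wedge\delta(x).\label{eq:id4}
\end{gather}
In \eqref{eq:id1} the two sides coincide for $a=1$ and both equal $a$ for $a\in\{0,\varepsilon\}$. In \eqref{eq:id2} the right side is $x\vee0$, $0\vee x$, $\varepsilon$ for $a=1,0,\varepsilon$, and the left side is $x,x,\varepsilon$. In \eqref{eq:id3}, $\delta(x)=\delta(\neg x)=1$ for $x\in\{0,1\}$, and all terms equal $\varepsilon$ for $x=\varepsilon$. Identity \eqref{eq:id4} holds because $\delta$ takes only the values $1$ and $\varepsilon$, which commute.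

The next lemma is essentially due to Guzm\'an and Squier \cite{GS}.

\begin{lemma}\label{lem:rep}
Every McCarthy algebra is isomorphic to a subalgebra of some power $\mathbf M_3^X$.
\end{lemma}

\begin{proof}
By Birkhoff's theorem it suffices to embed every subdirectly irreducible $\mathbf A\in\mathsf V(\mathbf M_3)$ in $\mathbf M_3$. (The one-element algebra is $\mathbf M_3^{\emptyset}$.) Let $\mu$ be the monolith of $\mathbf A$. We have $0\ne1$, since otherwise $x=1\wedge x=0\wedge x=0$ for all $x$. Put $N=A\setminus\{0,1\}$; we must show that $N$ has at most one element and that this element behaves like $\varepsilon$.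

For $a\in A$ let $\rho_a=\{(x,y):a\wedge x=a\wedge y\}$. By \eqref{eq:id1}, the elements $a\wedge\neg x$, $a\wedge(x\wedge y)$ and $a\wedge(x\vee y)$ depend only on $a\wedge x$ and $a\wedge y$, so $\rho_a$ is a congruence. Since $(1,a)\in\rho_a$, the equality $\rho_a=\Delta$ forces $a=1$. By \eqref{eq:id2}, $\rho_a\cap\rho_{\neg a}\subseteq\rho_{\delta(a)}$.

If $\delta(a)=1$, then $\rho_a\cap\rho_{\neg a}\subseteq\rho_1=\Delta$, so $\rho_a=\Delta$ or $\rho_{\neg a}=\Delta$, and $a\in\{1,0\}$. As $\delta(0)=\delta(1)=1$, we get $N=\{a:\delta(a)\ne1\}$. In particular $\mu\subseteq\rho_{\delta(a)}$ for every $a\in N$.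

Let $u,v\in N$ with $(u,v)\in\mu$. Then $u=\delta(u)\wedge u=\delta(u)\wedge v$ and $v=\delta(v)\wedge v=\delta(v)\wedge u$, so by \eqref{eq:id4}
\[
u=\delta(u)\wedge v=\delta(u)\wedge\delta(v)\wedge u=\delta(v)\wedge\delta(u)\wedge u=\delta(v)\wedge u=v .
\]
Thus the equivalence relation $\chi=\Delta\cup N^2$ satisfies $\chi\cap\mu=\Delta$.

We claim that $\chi$ is a congruence. If $x\in N$, then $\neg x$, $x\wedge y$ and $x\vee y$ lie in $N$ for all $y$: by \eqref{eq:id3}, $\delta(\neg x)=\delta(x)\neq1$, and $\delta(x*y)=1$ would give $\delta(x)=\delta(x)\wedge1=1$. Let $u,v\in N$ and $y\in A$. Then $\neg u,\neg v$, $u*y$ and $v*y$ lie in $N$. The elements $y*u$ and $y*v$ lie in $N$ if $y\in N$; if $y\in\{0,1\}$, they are either $u$ and $v$ or both equal to $y$. This proves the claim.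

Since $\chi\cap\mu=\Delta$, we get $\chi=\Delta$ and $|N|\le1$. If $N=\emptyset$, then $\mathbf A\cong\{0,1\}\le\mathbf M_3$. If $N=\{a\}$, then $\neg a$, $a\wedge y$ and $a\vee y$ lie in $N$, so they equal $a$, and $\mathbf A\cong\mathbf M_3$.
\end{proof}

\section{The order in terms of sets}\label{sec:order}

Let $\mathbf A\le\mathbf M_3^X$. For $f\in A$ let $T_f$, $Z_f$, $U_f$ be the sets of points where $f$ takes the values $1$, $0$, $\varepsilon$, and let $D_f=X\setminus U_f$ be the \emph{domain} of $f$. The pair $(Z_f,U_f)$ determines $f$, and we write $f=(Z_f,U_f)$. Thus $1=(\emptyset,\emptyset)$, $0=(X,\emptyset)$ and $\neg f=(T_f,U_f)$. The function $f\wedge g$ equals $g$ on $T_f$ and $f$ elsewhere; the function $f\vee g$ equals $g$ on $Z_f$ and $f$ elsewhere. Hence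
\begin{equation}\label{eq:wedge}
f\wedge g=\bigl(Z_f\cup(T_f\cap Z_g),\ U_f\cup(T_f\cap U_g)\bigr),\qquad T_{f\wedge g}=T_f\cap T_g .
\end{equation}
In a poset, ${\downarrow}x=\{y:y\le x\}$ and ${\uparrow}x=\{y:y\ge x\}$. Two elements are \emph{compatible} if they have a common lower bound, and $x\sqcap y$ denotes the greatest lower bound when it exists; both notions depend only on the order. An element $f$ of a McCarthy algebra is \emph{total} if $\delta(f)=1$.

\begin{lemma}\label{lem:order}
Let $\mathbf A\le\mathbf M_3^X$ and $L=L_{\mathbf A}$.
\begin{enumerate}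
\item[(a)] $f\le g$ if and only if $Z_g\subseteq Z_f$ and $U_g\subseteq U_f$. The element $1$ is the top. An element $f$ is minimal if and only if $T_f=\emptyset$; in particular $0$ is minimal.
\item[(b)] $\delta(f)=(\emptyset,U_f)$. The set $L=\{f:Z_f=\emptyset\}$ is an up-set, and $\delta(f)$ is the least element of $L$ above $f$. Moreover, $f$ is total if and only if $U_f=\emptyset$, if and only if $f\ge0$.
\item[(c)] $f$ and $g$ are compatible if and only if $Z_f\cap U_g=Z_g\cap U_f=\emptyset$. In this case $f\sqcap g$ exists, $f\sqcap g=f\wedge g=g\wedge f=(Z_f\cup Z_g,U_f\cup U_g)$, and $\delta(f\sqcap g)=\delta(f)\sqcap\delta(g)$. Any two elements of $L$ are compatible, and their meet lies in $L$.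
\item[(d)] For $d\in L$, the set ${\downarrow}d=\{f:U_d\subseteq U_f\}$ is closed under $\wedge,\vee,\neg$. With $d$ as one and $0_d=d\wedge0=(D_d,U_d)$ as zero it is a McCarthy algebra $\mathbf A_d$, and restriction to $D_d$ embeds it in $\mathbf M_3^{D_d}$. Its induced order and its $\delta$ are the restricted ones, $L_{\mathbf A_d}=L\cap{\downarrow}d$, and $(\mathbf A_d)_{d'}=\mathbf A_{d'}$ for $d'\in L\cap{\downarrow}d$.
\item[(e)] For $d\in L$, the set $B_d=\{f:\delta(f)=d\}$ is, under $\le$, a Boolean lattice with top $d$, bottom $0_d$ and complementation $\neg$.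
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The order is defined by equations, so it is pointwise: $f\le g$ means that $f(x)=g(x)$ wherever $g(x)\ne1$. This is the first claim, and it makes $1=(\emptyset,\emptyset)$ the top. Since $f\wedge0=(Z_f\cup T_f,U_f)\le f$, a minimal $f$ has $T_f=\emptyset$. Conversely, if $Z_f\cup U_f=X$ and $h\le f$, then the disjoint sets $Z_h\supseteq Z_f$ and $U_h\supseteq U_f$ equal $Z_f$ and $U_f$.

(b) The formula for $\delta$ holds pointwise and gives the description of $L$, which is an up-set by (a). Also $f\le\delta(f)\in L$, and if $f\le g\in L$, then $U_g\subseteq U_f$, so $\delta(f)\le g$. Finally, $f\ge0=(X,\emptyset)$ means $U_f=\emptyset$.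

(c) A common lower bound $h$ has $Z_f\cup Z_g\subseteq Z_h$ and $U_f\cup U_g\subseteq U_h$, and $Z_h\cap U_h=\emptyset$. Conversely, under the disjointness conditions the values $f(x),g(x)$ at each point are equal or one of them is $1$, so $f\wedge g=g\wedge f=(Z_f\cup Z_g,U_f\cup U_g)$. This element of $A$ lies below $f$ and $g$ and above every common lower bound $h$. The last two claims follow from (b).

(d) The description of ${\downarrow}d$ follows from (a) and $Z_d=\emptyset$. It is closed under the operations because $U_{\neg f}=U_f$ and $U_f\subseteq U_{f\wedge g}\cap U_{f\vee g}$. Restriction to $D_d$ is injective on ${\downarrow}d$, preserves $\wedge,\vee,\neg$, and sends $d$ and $0_d$ to the constants $1$ and $0$, so $\mathbf A_d$ is isomorphic to a subalgebra of $\mathbf M_3^{D_d}$. The order, $\delta$ and $L$ are defined from $\wedge,\vee,\neg$ alone. For $d'\le d$ in $L$, both algebras in the last claim have underlying set ${\downarrow}d'$, one $d'$, and zero $d'\wedge0_d=(D_{d'},U_{d'})=0_{d'}$, because $T_{d'}=D_{d'}\subseteq D_d$.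

(e) We have $B_d=\{f:U_f=U_d\}$, so $f\mapsto Z_f$ is an order-reversing bijection onto a family of subsets of $D_d$. The family contains $Z_d=\emptyset$ and $Z_{0_d}=D_d$. It is closed under unions by (c), and under complements in $D_d$ because $Z_{\neg f}=T_f=D_d\setminus Z_f$. A field of sets under reverse inclusion is a Boolean lattice with the same complements.
\end{proof}

By Lemma~\ref{lem:rep}, every statement here that does not mention $X$ holds in all McCarthy algebras. The poset is thus the disjoint union of the Boolean lattices $B_d$, indexed by the meet-semilattice $L$. An element $e\in L$ is determined by its domain, and we call it a \emph{domain element}; we call $\mathbf A_d$ the \emph{local algebra} at $d$. For $e\in L$ we have $T_e=D_e$, so \eqref{eq:wedge} gives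
\begin{equation}\label{eq:Lprod}
f\wedge e=\bigl(Z_f,\ U_f\cup(T_f\cap U_e)\bigr),\qquad e\wedge f=\bigl(Z_f\cap D_e,\ U_e\cup U_f\bigr).
\end{equation}

\section{The order and the domain elements determine the operations}\label{sec:L}

The order yields $f\wedge g$ directly only when $f$ and $g$ are compatible. For the other pairs we use that the order and $L$ together see all three sets attached to an element: $\delta$ records $U_f$, negation exchanges $Z_f$ and $T_f$, and by Lemma~\ref{lem:order}(c), for $u\in A$ and $e\in L$,
\begin{equation}\label{eq:meetL}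
u,e\text{ are compatible}\iff Z_u\cap U_e=\emptyset,\qquad\text{and then } u\sqcap e=(Z_u,\,U_u\cup U_e).
\end{equation}
So a meet with a domain element keeps the zero set and enlarges the undefined set.

\begin{proposition}\label{prop:L}
Let $\varphi:\mathbf A\to\mathbf A'$ be an order-isomorphism of McCarthy algebras with $\varphi(L_{\mathbf A})=L_{\mathbf A'}$. Then $\varphi$ is an algebra isomorphism.
\end{proposition}

\begin{proof}
As an order-isomorphism, $\varphi$ preserves $1$, compatibility and $\sqcap$. It preserves $\delta$, because $\delta(f)$ is the least domain element above $f$; this is the only use of the hypothesis on $L$. So $\varphi$ maps each $B_d$ order-isomorphically onto the corresponding Boolean lattice of $\mathbf A'$. Complements and the bottom of a Boolean lattice are determined by its order, so $\varphi$ preserves $\neg$ and $0=\min B_1$. Since $x\vee y=\neg(\neg x\wedge\neg y)$, it remains to treat $\wedge$. In three steps we characterize $f\wedge g$, in an arbitrary $\mathbf A\le\mathbf M_3^X$, in terms of $\le$, compatibility, $\sqcap$, $\delta$, $\neg$ and the products treated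 in the earlier steps. Each characterization holds in $\mathbf A$ and in $\mathbf A'$, so $\varphi$ preserves the product it describes.

\emph{Step 1: $f\wedge e$ with $e\in L$.} By \eqref{eq:Lprod}, $k=f\wedge e$ arises from $f$ by changing to $\varepsilon$ the values on $T_f\cap U_e$. Let $H$ be the set of all $h$ such that $\delta(h)$ is compatible with $f$, $h=f\sqcap\delta(h)$, and $\neg h$ is compatible with $e$. We claim that $k$ is the greatest element of $H$. First, $Z_f\cap U_k=\emptyset$, so $f\sqcap\delta(k)=(Z_f,U_f\cup U_k)=k$ by \eqref{eq:meetL}; and $Z_{\neg k}=T_f\cap D_e$ is disjoint from $U_e$. So $k\in H$. If $h\in H$, then \eqref{eq:meetL} gives $Z_h=Z_f$, $U_h\supseteq U_f$ and $T_h\cap U_e=\emptyset$. A point of $T_f\cap U_e$ lies neither in $Z_h=Z_f$ nor in $T_h$, so it lies in $U_h$. Hence $Z_k=Z_h$ and $U_k\subseteq U_h$, that is, $h\le k$.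

\emph{Step 2: $e\wedge f$ with $e\in L$.} We claim that $e\wedge f=\neg\bigl(\neg(f\wedge e)\sqcap e\bigr)$. The element $\neg(f\wedge e)=(T_f\cap D_e,\,U_f\cup(T_f\cap U_e))$ is compatible with $e$, and the meet is $(T_f\cap D_e,\,U_f\cup U_e)$. This meet takes the value $1$ on $(D_f\cap D_e)\setminus T_f=Z_f\cap D_e$, so its negation is $(Z_f\cap D_e,U_f\cup U_e)$, which is $e\wedge f$ by \eqref{eq:Lprod}.

\emph{Step 3: $f\wedge g$.} By \eqref{eq:wedge}, $v=\neg(f\wedge g)=(T_f\cap T_g,\ U_f\cup(T_f\cap U_g))$. We recover the two sets separately. The undefined set is that of $k=f\wedge\delta(g)$, which is available from Step~1. For the zero set we cut $f$ and $g$ down to their common domain, where they lie in one Boolean lattice. Let $d=\delta(f)\sqcap\delta(g)=(\emptyset,U_f\cup U_g)$, and let $f_1=d\wedge f$ and $g_1=d\wedge g$, available from Step~2. By \eqref{eq:Lprod}, $f_1=(Z_f\cap D_d,U_d)$ and $g_1=(Z_g\cap D_d,U_d)$ lie in $B_d$, and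
\[
w:=\neg(f_1\sqcap g_1)=\bigl(D_d\setminus(Z_f\cup Z_g),\,U_d\bigr)=(T_f\cap T_g,\ U_f\cup U_g).
\]
Now $\delta(v)=\delta(k)$, the element $v$ is compatible with $d$ because $T_f\cap T_g\subseteq D_d$, and $v\sqcap d=w$ because $U_v\subseteq U_d$. These three properties characterize $v$: the first fixes $U_v=U_k$, and the other two fix $Z_v=Z_w$ by \eqref{eq:meetL}. Finally, $f\wedge g=\neg v$.
\end{proof}

The hypothesis on $L$ cannot be dropped: the exchange of $0$ and $\varepsilon$ in $\mathbf M_3$ maps $L=\{1,\varepsilon\}$ to $\{1,0\}$.

\section{Two structures on one poset: three examples}\label{sec:examples}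

A \emph{McCarthy structure} on a poset $P$ is a McCarthy algebra with underlying set $P$ whose induced order is the order of $P$. If $s$ is a bijection from a McCarthy algebra $\mathbf A$ onto a set, the \emph{transport} of $\mathbf A$ along $s$ is the unique algebra on that set for which $s$ is an isomorphism. If the set is a poset $P$ and $s$ is an order-isomorphism, the transport is a McCarthy structure on $P$.

By transport, Theorem~\ref{thm:A} is a statement about two McCarthy structures $\mathbf A,\mathbf A'$ on the same poset $P$. We write $0,\delta,L$ for the data of $\mathbf A$ and $0',\delta',L'$ for those of $\mathbf A'$; the top $1$, compatibility and $\sqcap$ are common to both. By Proposition~\ref{prop:L}, the task is to find an order-automorphism $\sigma$ of $P$ with $\sigma(L)=L'$.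

\begin{example}\label{ex:M3}
Let $\mathbf A=\mathbf M_3$ and let $\mathbf A'$ be its transport along the exchange $s$ of $0$ and $\varepsilon$. Then $0'=\varepsilon$, $L=\{1,\varepsilon\}$, $L'=\{1,0\}$. The zero of each structure is a domain element of the other, $L\cap L'=\{1\}$, and $\sigma=s$ exchanges the two zeros.
\end{example}

\begin{example}\label{ex:power}
Let $\mathbf A=\mathbf M_3^X$ and $W\subseteq X$. Let $s_W$ exchange the values $0$ and $\varepsilon$ at the points of $W$:
\[
s_W(Z,U)=\bigl((Z\setminus W)\cup(U\cap W),\ (Z\cap W)\cup(U\setminus W)\bigr).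
\]
It is an involutive order-automorphism, since the order is pointwise. Let $\mathbf A'$ be the transport of $\mathbf A$ along $s_W$. We want to recover $s_W(f)$ from the two structures, without knowing $W$. For $f=(Z,U)$ with $T=T_f$,
\[
\delta(f)=(\emptyset,U),\qquad \delta'(f)=s_W\delta s_W(f)=(Z\cap W,\,U\setminus W),\qquad n:=\delta'(\delta(f))=(\emptyset,\,U\setminus W).
\]
The map $s_W$ changes $f$ exactly on $X_2=Z\cap W=Z_{\delta'(f)}$ and $X_3=U\cap W=U_f\setminus U_n$, so these three elements locate the change. Let $X_1=T\cup(Z\setminus W)$ be the rest of $D_n$. Then ${\downarrow}n\cong\mathbf M_3^{X_1}\times\mathbf M_3^{X_2}\times\mathbf M_3^{X_3}$. The zero $0'=s_W(0)$ is $\varepsilon$ on $W$ and $0$ off $W$. So on the second and third factor the zero of $\mathbf A'$ is the constant $\varepsilon$, as in Example~\ref{ex:M3}; $f$ is the zero of $\mathbf A$ on $X_2$ and the zero of $\mathbf A'$ on $X_3$; and on $X_1$ it lies above both zeros. The map $s_W$ keeps the first coordinate of $f$ and replaces one zero by the other in the second and third.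
\end{example}

In Example~\ref{ex:power} the whole poset splits as $\mathbf M_3^{X\setminus W}\times\mathbf M_3^W$, the structures agree on the first factor, and on the second the zero of one is a domain element of the other. One might hope for such a global splitting in general.

\begin{example}\label{ex:F}
Let $\mathbf A=\mathbf F$ and let $\mathbf A'$ be its transport along $\tau$. Then $L=\{11,\varepsilon1,\varepsilon\varepsilon\}$, $L'=\{11,\varepsilon1,\varepsilon0\}$ and $0=0'=00$. The poset has five elements, so every product decomposition has a trivial factor; yet the two structures differ, and $0'\notin L$. Exchanging $0$ and $\varepsilon$ in the second coordinate is not possible either, since it sends $00$ to $0\varepsilon\notin\mathbf F$. The local recipe of Example~\ref{ex:power} still works. For $f=00$ we have $\delta(f)=\delta'(f)=11$, so $f$ is total in both structures and is left fixed. For $f=\varepsilon0$ we have $\delta(f)=\varepsilon1$, for $f=\varepsilon\varepsilon$ we have $\delta(f)=\varepsilon\varepsilon$, and in both cases $n=\delta'(\delta(f))=\varepsilon1$. On ${\downarrow}n=\{\varepsilon1,\varepsilon0,\varepsilon\varepsilon\}$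 the local algebra $\mathbf A_n$ has zero $\varepsilon0$ and $\mathbf A'_n$ has zero $\tau(\varepsilon0)=\varepsilon\varepsilon$. This is Example~\ref{ex:M3}, and exchanging the two local zeros gives $\tau$.
\end{example}

So we shall define $\sigma(f)$ through a three-factor decomposition of ${\downarrow}\delta'(\delta(f))$ that depends on $f$. Two things need proof: that such a decomposition exists although $\mathbf A$ and $\mathbf A'$ have no common representation to start from, and that the values computed in different decompositions fit together to an order-preserving map.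

\section{Product decompositions}\label{sec:products}

A total element splits an algebra into two factors. For $\mathbf A\le\mathbf M_3^X$ and $Y\subseteq X$ let $\mathbf A|_Y\le\mathbf M_3^Y$ be the algebra of restrictions to $Y$.

\begin{lemma}\label{lem:split}
Let $\mathbf A\le\mathbf M_3^X$ and let $b\in A$ be total. Then $f\mapsto(f|_{T_b},f|_{Z_b})$ is an isomorphism of algebras, hence of posets, from $\mathbf A$ onto $\mathbf A|_{T_b}\times\mathbf A|_{Z_b}$, and it sends $b$ to $(1,0)$.
\end{lemma}

\begin{proof}
The map is a homomorphism, and it is injective because $b$ is total, so that $X=T_b\cup Z_b$. It is onto because $(b\wedge g)\vee(\neg b\wedge h)$ equals $g\vee0=g$ on $T_b$ and $0\vee h=h$ on $Z_b$.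
\end{proof}

The link between two structures on one poset is the converse: a decomposition of the poset is a decomposition of the algebra. A splitting found in $\mathbf A'$ by Lemma~\ref{lem:split} therefore splits $\mathbf A$ as well.

\begin{proposition}\label{prop:prod}
Let $\mathbf A\le\mathbf M_3^X$ and let $\pi=(\pi_1,\dots,\pi_k)$ be an order-isomorphism of $\mathbf A$ onto a product of posets $Q_1\times\dots\times Q_k$. Then there are unique McCarthy structures $\mathbf A_i$ on the posets $Q_i$ such that $\pi:\mathbf A\to\mathbf A_1\times\dots\times\mathbf A_k$ is an algebra isomorphism. Moreover, there is a partition $X=X_1\sqcup\dots\sqcup X_k$ such that $\pi_i(f)=\pi_i(g)$ if and only if $f$ and $g$ agree on $X_i$, and $\pi_i(f)\mapsto f|_{X_i}$ is an isomorphism $\mathbf A_i\to\mathbf A|_{X_i}$.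
\end{proposition}

Some of the sets $X_i$ may be empty. We say that $\mathbf A$ \emph{induces} the structures $\mathbf A_i$.

\begin{proof}
Uniqueness holds because each $\pi_i$ must be a surjective homomorphism. For existence let first $k=2$. Each $Q_i$ has a top, written $1$. Let $\pi(0)=(0_1,0_2)$; since $0$ is minimal, $0_i$ is minimal in $Q_i$. In view of Lemma~\ref{lem:split}, the candidate for the splitting element is $b=\pi^{-1}(1,0_2)$. It satisfies $b\ge0$, so it is total; put $X_1=T_b$ and $X_2=Z_b$. The map $\pi$ sends the Boolean lattice $B_1={\uparrow}0$ onto ${\uparrow}0_1\times{\uparrow}0_2$, where $(1,0_2)$ and $(0_1,1)$ have meet $(0_1,0_2)$ and join $(1,1)$. Complements in a Boolean lattice are unique, so $\pi(\neg b)=(0_1,1)$.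

The element $b$ was found among the total elements, and we must show that the splitting along $X_1,X_2$ agrees with $\pi$ on all of $A$. We first compare the copies of the first factor: we claim that
\[
N_1:=\{f\in A:f=1\text{ on }X_2\}=\pi^{-1}(Q_1\times\{1\}).
\]
Both sides are described by the order-theoretic condition
\begin{quote}
$(*)$\quad $f$ is compatible with $b$, and $1$ is the only common upper bound of $f$ and $b$.
\end{quote}
In $\mathbf A$ we have $b=(X_2,\emptyset)$. If $f\in N_1$, then $U_f\cap X_2=\emptyset$, so $f$ and $b$ are compatible, and a common upper bound $g$ has $U_g=\emptyset$ and $Z_g\subseteq X_2\cap Z_f=\emptyset$. Conversely, assume $(*)$. Compatibility gives $U_f\cap X_2=\emptyset$. The element $b\vee f$ is $1$ on $X_1$ and $f$ on $X_2$, so $b\vee f=(Z_f\cap X_2,\emptyset)$ lies above $f$ and $b$. Hence $b\vee f=1$ and $f\in N_1$. In $Q_1\times Q_2$, an element $(q,y)$ is compatible with $(1,0_2)$ if and only if $y\ge0_2$, because $0_2$ is minimal. In that case the common upper bounds are the pairs $(1,y')$ with $y'\ge y$, so $(*)$ holds if and only if $y=1$. This proves the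 claim. The same argument with $\neg b$ in place of $b$ and the factors exchanged gives $N_2:=\{f:f=1\text{ on }X_1\}=\pi^{-1}(\{1\}\times Q_2)$.

For $f\in A$, the element $\nu_1(f)=\neg b\vee f\in N_1$ equals $f$ on $X_1$, the element $\nu_2(f)=b\vee f\in N_2$ equals $f$ on $X_2$, and $f=\nu_1(f)\sqcap\nu_2(f)$ by Lemma~\ref{lem:order}(c). If $\pi(\nu_1(f))=(q_1,1)$ and $\pi(\nu_2(f))=(1,q_2)$, then $\pi(f)=(q_1,1)\sqcap(1,q_2)=(q_1,q_2)$. So $\pi(\nu_1(f))=(\pi_1(f),1)$, and
\[
\pi_1(f)\le\pi_1(g)\iff\nu_1(f)\le\nu_1(g)\iff f|_{X_1}\le g|_{X_1}.
\]
Thus $\pi_1(f)\mapsto f|_{X_1}$ is a well-defined order-isomorphism $Q_1\to\mathbf A|_{X_1}$, and by the same computation with $\nu_2$ we get an order-isomorphism $Q_2\to\mathbf A|_{X_2}$. Transport the algebras $\mathbf A|_{X_i}$ to $Q_i$. Then each $\pi_i$ is a homomorphism, so the bijection $\pi$ is an algebra isomorphism.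

For $k>2$ apply this case to $Q_1\times(Q_2\times\dots\times Q_k)$. The second factor is identified with $\mathbf A|_{X_2'}$, where $X_2'=X\setminus X_1$, and induction applies to it.
\end{proof}

We identify elements with their coordinate tuples and write $0_i,\delta_i,L_i$ for the data of $\mathbf A_i$.

\begin{corollary}\label{cor:prod}
In the situation of Proposition~\ref{prop:prod}:
\begin{enumerate}
\item[(a)] $0=(0_1,\dots,0_k)$, $\delta$ is computed coordinatewise, and $L=L_1\times\dots\times L_k$.
\item[(b)] If several factors are grouped into one, $\mathbf A$ induces on it the product of the $\mathbf A_i$. If a factor $Q_i$ is decomposed further, $\mathbf A$ and $\mathbf A_i$ induce the same structures on the new factors.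
\item[(c)] If $n=(n_1,\dots,n_k)\in L$, then ${\downarrow}n\cong{\downarrow}n_1\times\dots\times{\downarrow}n_k$, and $\mathbf A_n$ induces on ${\downarrow}n_i$ the local algebra $(\mathbf A_i)_{n_i}$.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (a) holds because $\pi$ is an algebra isomorphism onto the product. In (b) and (c) the structures named make the decomposition an algebra isomorphism (in (c), because $n\wedge0=(n_1\wedge0_1,\dots,n_k\wedge0_k)$), so they are the induced ones by uniqueness.
\end{proof}

\section{Opposed pairs and adapted decompositions}\label{sec:adapted}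

In this section and the next, $\mathbf A$ and $\mathbf A'$ are McCarthy structures on a poset $P$. If $n\in L\cap L'$, then ${\downarrow}n$ carries both local algebras $\mathbf A_n$ and $\mathbf A'_n$; this is why we work below elements of $L\cap L'$. By Proposition~\ref{prop:prod}, in a decomposition of the poset ${\downarrow}n$ each factor $Q_i$ carries two induced structures $\mathbf A_i,\mathbf A_i'$, with data $0_i,\delta_i,L_i$ and $0_i',\delta_i',L_i'$.

The following notion isolates the situation of Example~\ref{ex:M3}.

\begin{definition}
The pair $(\mathbf A,\mathbf A')$ is \emph{opposed} if $0'\in L$. A factor $Q_i$ is \emph{opposed} if $(\mathbf A_i,\mathbf A'_i)$ is opposed.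
\end{definition}

A one-element factor is opposed. By Corollary~\ref{cor:prod}(a), every factor of an opposed pair is opposed.

\begin{lemma}\label{lem:opposed}
If $(\mathbf A,\mathbf A')$ is opposed, then $0\in L'$, $L={\uparrow}0'$, $L'={\uparrow}0$ and $L\cap L'=\{1\}$. In particular the notion is symmetric. If $\mathbf A\le\mathbf M_3^X$, then $0'$ is the constant function $\varepsilon$ on $X$.
\end{lemma}

\begin{proof}
Let $\mathbf A\le\mathbf M_3^X$. From $0'\in L$ we get $Z_{0'}=\emptyset$, and $T_{0'}=\emptyset$ because $0'$ is minimal in $P$. So $0'=(\emptyset,X)$, and ${\uparrow}0'=\{g:Z_g=\emptyset\}=L$.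

To show $0\in L'$, let $p=\delta'(0)$; we must show $p=0$. Since $p\ge0$, it is total in $\mathbf A$. Lemma~\ref{lem:split} gives $P\cong Q_1\times Q_2$ with $p=(1,0_2)$, where the first coordinate is restriction to $T_p$. This decomposes $\mathbf A'$ too, and the first coordinate of $\delta'(0)=p$ reads $\delta_1'(0_1)=1$. So $0_1$ is total in $\mathbf A'_1$, that is, $0_1\ge0_1'$, and $0_1=0_1'$ because $0_1$ is minimal. Thus the constant functions $0$ and $0'=\varepsilon$ agree on $T_p$, which forces $T_p=\emptyset$. As $p$ is total, $p=0$.

Now $(\mathbf A',\mathbf A)$ is opposed, and the first paragraph, applied to a representation of $\mathbf A'$, gives $L'={\uparrow}0$. An element above both $0=(X,\emptyset)$ and $0'=(\emptyset,X)$ equals $1$.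
\end{proof}

The next definition lists the features of the decomposition in Example~\ref{ex:power}.

\begin{definition}\label{def:adapted}
An \emph{adapted decomposition} for $f\in P$ consists of an element $n\in L\cap L'$ with $f\le n$ and an order-isomorphism ${\downarrow}n\cong Q_1\times Q_2\times Q_3$ such that $Q_2$ and $Q_3$ are opposed, $f=(f_1,0_2,0_3')$, and $f_1$ is total in both $\mathbf A_1$ and $\mathbf A'_1$.
\end{definition}

\begin{lemma}\label{lem:exist}
Every $f\in P$ has an adapted decomposition.
\end{lemma}

\begin{proof}
We split off $Q_3$ with an element that is total for $\mathbf A'$, and then $Q_2$ with an element that is total for $\mathbf A$.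

Let $g=\delta(f)$ and $n=\delta'(g)$. Then $f\le g\le n$ and $n\in L'$, and $n\in L$ because $L$ is an up-set containing $g$. The element $g$ is total in $\mathbf A'_n$. Lemma~\ref{lem:split}, applied to $\mathbf A'_n$, gives ${\downarrow}n\cong R\times Q_3$ with $g=(1,0_3')$, and both structures decompose. Since $g\in L$, we have $0_3'\in L_3$, so $Q_3$ is opposed. Since $f\le g$ and $0_3'$ is minimal, $f=(f_R,0_3')$. The first coordinate of $\delta(f)=g$ reads $\delta_R(f_R)=1$, so $f_R\ge0_R$.

Let $h=\delta_R'(f_R)$. Then $h\ge f_R\ge0_R$, so $h$ is total in $\mathbf A_R$, and Lemma~\ref{lem:split}, applied to $\mathbf A_R$, gives $R\cong Q_1\times Q_2$ with $h=(1,0_2)$. Since $h\in L_R'$, we have $0_2\in L_2'$, so $Q_2$ is opposed by the symmetry in Lemma~\ref{lem:opposed}. Since $f_R\le h$ and $0_2$ is minimal, $f_R=(f_1,0_2)$. The first coordinates of $\delta_R'(f_R)=h$ and $\delta_R(f_R)=1$ read $\delta_1'(f_1)=1$ and $\delta_1(f_1)=1$. By Corollary~\ref{cor:prod}(b), ${\downarrow}n\cong Q_1\times Q_2\times Q_3$ is adapted for $f$.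
\end{proof}

Later we shall meet adapted decompositions that do not come from this construction, so we need to know that all of them give the same result.

\begin{lemma}\label{lem:unique}
Let ${\downarrow}n\cong Q_1\times Q_2\times Q_3$ be an adapted decomposition for $f$, and put
\[
\sigma(f)=(f_1,0_2',0_3)\in{\downarrow}n .
\]
\begin{enumerate}
\item[(a)] $\delta(f)=(1,1,0_3')$, $\delta'(f)=(1,0_2,1)$ and $n=\delta'(\delta(f))$.
\item[(b)] Let $\mathbf A\le\mathbf M_3^X$ and let $D_n=X_1\sqcup X_2\sqcup X_3$ be the partition given by Proposition~\ref{prop:prod} for $\mathbf A_n$. Then $U_f\cap X_1=\emptyset$, and the elements above take the following values.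
\[
\begin{array}{c|cccc}
 & X_1 & X_2 & X_3 & U_n\\ \hline
f & f & 0 & \varepsilon & \varepsilon\\
\delta(f) & 1 & 1 & \varepsilon & \varepsilon\\
\delta'(f) & 1 & 0 & 1 & \varepsilon\\
n & 1 & 1 & 1 & \varepsilon\\
\sigma(f) & f & \varepsilon & 0 & \varepsilon
\end{array}
\]
\item[(c)] The element $\sigma(f)$ depends only on $f$, not on the adapted decomposition.
\item[(d)] If $f\in L$, then $f_1=1$ and $Q_2$ has one element.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We compute coordinatewise. We have $\delta_1(f_1)=1$, $\delta_2(0_2)=1$, and $\delta_3(0_3')=0_3'$ because $0_3'\in L_3$. Also $\delta_1'(f_1)=1$, $\delta_3'(0_3')=1$, and $\delta_2'(0_2)=0_2$ because $0_2\in L_2'$ by Lemma~\ref{lem:opposed}. Hence $\delta'(\delta(f))=(1,1,\delta'_3(0_3'))=(1,1,1)=n$.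

(b) All elements of ${\downarrow}n$ are $\varepsilon$ on $U_n$. Under $\mathbf A_i\cong\mathbf A_n|_{X_i}$, the coordinates $1$ and $0_i$ are the constants $1$ and $0$ on $X_i$, and for $i=2,3$ the coordinate $0_i'$ is the constant $\varepsilon$ by Lemma~\ref{lem:opposed}. With (a) this gives the table, and $U_f\cap X_1=\emptyset$ because $f_1$ is total in $\mathbf A_1$.

(c) Fix a representation of $\mathbf A$. By (a), $n$ depends only on $f$. By the table, $X_3=U_f\setminus U_n$, $X_2=Z_{\delta'(f)}$ and $X_1=D_n\setminus(X_2\cup X_3)$ depend only on $f$, and then so does the last row.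

(d) If $f\in L$, then $f_1\in L_1$ and $0_2\in L_2$. So $f_1=\delta_1(f_1)=1$ and $0_2=\delta_2(0_2)=1$. A poset whose top is minimal has one element.
\end{proof}

\section{The involution $\sigma$ and the proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:sigma}

Lemmas~\ref{lem:exist} and~\ref{lem:unique} define a map $\sigma:P\to P$.

\begin{proposition}\label{prop:sigma}
\begin{enumerate}
\item[(a)] The map $\sigma$ is unchanged if $\mathbf A$ and $\mathbf A'$ exchange roles.
\item[(b)] $\sigma^2=\mathrm{id}$.
\item[(c)] $\sigma(L)=L'$.
\item[(d)] $\sigma$ is order-preserving.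
\end{enumerate}
\end{proposition}

\begin{proof}
For (a)--(c) let ${\downarrow}n\cong Q_1\times Q_2\times Q_3$ be adapted for $f$, and reorder the factors as $Q_1\times Q_3\times Q_2$. In the new order $f=(f_1,0_3',0_2)$ and $\sigma(f)=(f_1,0_3,0_2')$.

(a) The reordered decomposition is adapted for $f$ with respect to $(\mathbf A',\mathbf A)$, since being opposed is symmetric. The map defined by $(\mathbf A',\mathbf A)$ sends $f$ to $(f_1,0_3,0_2')=\sigma(f)$.

(b) The reordered decomposition is adapted for $\sigma(f)$ with respect to $(\mathbf A,\mathbf A')$, so $\sigma(\sigma(f))=(f_1,0_3',0_2)=f$.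

(c) Let $f\in L$. By Lemma~\ref{lem:unique}(d), $\sigma(f)=(1,1,0_3)$ in the original order, and $0_3\in L_3'$ by Lemma~\ref{lem:opposed}. So $\sigma(f)\in L'$. By (a) also $\sigma(L')\subseteq L$, and (b) gives $L'=\sigma(\sigma(L'))\subseteq\sigma(L)$.

(d) Let $f\le g$. The difficulty is that $\sigma(f)$ and $\sigma(g)$ are computed in different local algebras. We pass through an intermediate element $h$ that lies in the local algebra used for $f$ and arises from $g$ by a meet with an element of $L\cap L'$. Let ${\downarrow}n\cong Q_1\times Q_2\times Q_3$ be adapted for $f$, and let $h=g\sqcap n$; the meet exists because $f$ is a common lower bound. Then $f\le h\le g$ and $h\le n$.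

\emph{Claim 1: $\sigma(f)\le\sigma(h)$.} We refine the decomposition for $f$ to one for $h$. Write $h=(h_1,h_2,h_3)\ge(f_1,0_2,0_3')$. Since $h_1\ge f_1$ and $f_1$ lies above $0_1$ and $0_1'$, the element $h_1$ is total in both structures. Since $h_2\ge0_2$, it is total in $\mathbf A_2$, and Lemma~\ref{lem:split} gives $Q_2\cong R_2\times S_2$ with $h_2=(1,0_{S_2})$. Since $h_3\ge0_3'$, it is total in $\mathbf A_3'$, and Lemma~\ref{lem:split} gives $Q_3\cong R_3\times S_3$ with $h_3=(1,0'_{S_3})$. The factors $S_2,S_3$ of opposed pairs are opposed. By Corollary~\ref{cor:prod}(a),(b), the decomposition ${\downarrow}n\cong(Q_1\times R_2\times R_3)\times S_2\times S_3$ is adapted for $h=((h_1,1,1),0_{S_2},0'_{S_3})$. Since $0_2'=(0'_{R_2},0'_{S_2})$ and $0_3=(0_{R_3},0_{S_3})$,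
\[
\sigma(h)=\bigl((h_1,1,1),\,0'_{S_2},\,0_{S_3}\bigr)\ \ge\ \bigl((f_1,0'_{R_2},0_{R_3}),\,0'_{S_2},\,0_{S_3}\bigr)=\sigma(f).
\]

\emph{Claim 2: $\sigma(h)\le\sigma(g)$.} We restrict a decomposition for $g$ to one for $h$. Let now ${\downarrow}m\cong Q_1\times Q_2\times Q_3$ be adapted for $g=(g_1,0_2,0_3')$, with new factors $Q_i$. Put $n'=n\sqcap m$. By Lemma~\ref{lem:order}(c) for both structures, $n'\in L\cap L'$. Since $g\le m$, the common lower bounds of $g,n$ are those of $g,n'$, so $h=g\sqcap n'$. Write $n'=(n_1,n_2,n_3)$ with $n_i\in L_i\cap L_i'$. The opposed factors have no common domain element except the top (Lemma~\ref{lem:opposed}), so $n_2=n_3=1$: passing from $m$ to $n'$ does not touch them. Hence ${\downarrow}n'\cong{\downarrow}n_1\times Q_2\times Q_3$ and $h=(g_1\sqcap n_1,0_2,0_3')$. By Lemma~\ref{lem:order}(d) and Corollary~\ref{cor:prod}(c), the induced structures are $(\mathbf A_1)_{n_1},\mathbf A_2,\mathbf A_3$ and $(\mathbf A'_1)_{n_1},\mathbf A'_2,\mathbf A'_3$. By Lemma~\ref{lem:order}(c),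
\[
\delta_1(g_1\sqcap n_1)=\delta_1(g_1)\sqcap n_1=n_1,\qquad \delta'_1(g_1\sqcap n_1)=\delta'_1(g_1)\sqcap n_1=n_1,
\]
so $g_1\sqcap n_1$ is total in both local algebras on ${\downarrow}n_1$. The decomposition is therefore adapted for $h$, and $\sigma(h)=(g_1\sqcap n_1,0_2',0_3)\le(g_1,0_2',0_3)=\sigma(g)$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $\theta:\mathbf A\to\mathbf A'$ be an order-isomorphism. An algebra isomorphism commutes with the term $\delta$ and so matches the sets $L$; with Proposition~\ref{prop:L} this proves Theorem~\ref{thm:B}(i).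

Let $\mathbf A''$ be the transport of $\mathbf A'$ along $\theta^{-1}$. It is a McCarthy structure on the poset of $\mathbf A$, and $\theta:\mathbf A''\to\mathbf A'$ is an algebra isomorphism. Let $\sigma$ be the map defined by the pair $(\mathbf A,\mathbf A'')$. By Proposition~\ref{prop:sigma}, $\sigma$ is order-preserving and equal to its own inverse, so it is an order-automorphism, and $\sigma(L_{\mathbf A})=L_{\mathbf A''}$. By Proposition~\ref{prop:L}, $\sigma:\mathbf A\to\mathbf A''$ is an algebra isomorphism, hence so is $\theta\sigma:\mathbf A\to\mathbf A'$. This proves Theorem~\ref{thm:B}(ii) and Theorem~\ref{thm:A}. If $\mathbf A'=\mathbf A$, then $\alpha=\theta\sigma$ is an algebra automorphism and $\theta=\alpha\sigma$.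
\end{proof}

\section{All structures on the poset of an algebra with a totally undefined element}\label{sec:class}

Let $\mathbf A\le\mathbf M_3^X$ contain the constant function $\varepsilon=(\emptyset,X)$. This hypothesis does not depend on the representation: $\neg f=f$ means $T_f=Z_f$, so it holds exactly for $f=\varepsilon$. By Lemma~\ref{lem:order}, $L={\uparrow}\varepsilon$. Example~\ref{ex:power} attaches a structure on the poset of $\mathbf M_3^X$ to each $W\subseteq X$. We show that the structures on the poset of $\mathbf A$ are again indexed by subsets $W$, namely those along which $0$ and $\varepsilon$ can be exchanged inside $\mathbf A$.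

Let $\mathcal D=\{D_f:f\in A\}$. Applying $\delta$, we see that $E\in\mathcal D$ if and only if $(\emptyset,X\setminus E)\in A$. For $E\in\mathcal D$ let
\[
\mathcal B_E=\{Z_f:f\in A,\ D_f=E\}=\{R\subseteq E:(R,X\setminus E)\in A\},
\]
a field of subsets of $E$ by the proof of Lemma~\ref{lem:order}(e). Its members are the pieces that $\mathbf A$ can cut out of $E$.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] $T_f,Z_f\in\mathcal D$ for all $f\in A$. In particular $\mathcal B_E\subseteq\mathcal D$ for $E\in\mathcal D$.
\item[(b)] If $S\in\mathcal B_E$ and $f,g\in A$, then the function equal to $f$ on $S$, to $g$ on $E\setminus S$ and to $\varepsilon$ off $E$ lies in $A$.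
\item[(c)] If $R\in\mathcal B_S$ and $S\in\mathcal B_E$, then $R\in\mathcal B_E$.
\item[(d)] If $R\in\mathcal B_E$ and $F\in\mathcal D$, then $E\cap F\in\mathcal D$ and $R\cap F\in\mathcal B_{E\cap F}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $f\vee\varepsilon=(\emptyset,X\setminus T_f)$ and $Z_f=T_{\neg f}$.

(b) The element $s=\neg(S,X\setminus E)\in A$ is $1$ on $S$, $0$ on $E\setminus S$ and $\varepsilon$ off $E$. The function $(s\wedge f)\vee(\neg s\wedge g)$ equals $f\vee0$ on $S$, $0\vee g$ on $E\setminus S$ and $\varepsilon$ off $E$.

(c) Apply (b) with $f=(R,X\setminus S)$ and $g=1$; the result is $(R,X\setminus E)$.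

(d) By \eqref{eq:Lprod}, $(\emptyset,X\setminus F)\wedge(R,X\setminus E)=(R\cap F,\,X\setminus(E\cap F))$.
\end{proof}

Part (a) needs $\varepsilon\in A$: in the Boolean algebra $\{0,1\}^2$ the only domain is $X$, but zero sets can be single points.

To exchange $0$ and $\varepsilon$ along $W$, we must be able to give $f$ the value $0$ on $W\setminus D_f$, which leads to condition (C1) below. We must also give it the value $\varepsilon$ on $Z_f\cap W$, but Example~\ref{ex:F} (with $f=00$) shows that $\mathbf A$ may be unable to cut this set out of $Z_f$. Condition (C2) provides the largest part that it can cut out.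

\begin{definition}
A set $W\in\mathcal D$ is \emph{switchable} if
\begin{enumerate}
\item[(C1)] for all $E\in\mathcal D$ we have $E\cup W\in\mathcal D$ and $E\in\mathcal B_{E\cup W}$;
\item[(C2)] for all $f\in A$, the family $\{c\in\mathcal B_{Z_f}:c\subseteq W\}$ has a largest element $c_f$.
\end{enumerate}
\end{definition}

The family in (C2) contains $\emptyset$ and is closed under finite unions, so (C2) is automatic if $A$ is finite. The set $W=\emptyset=D_\varepsilon$ is always switchable, with $c_f=\emptyset$.

\begin{theorem}\label{thm:C}
Let $\mathbf A\le\mathbf M_3^X$ contain the constant function $\varepsilon$. For switchable $W$, the map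
\[
\sigma_W(f)=\bigl((Z_f\setminus c_f)\cup(U_f\cap W),\ c_f\cup(U_f\setminus W)\bigr)
\]
is an involutive order-automorphism of $\mathbf A$. Transporting $\mathbf A$ along $\sigma_W$ gives a bijection from the switchable sets $W$ onto the McCarthy structures on the poset of $\mathbf A$. In particular, the number of switchable sets is the index of $\mathrm{Aut}(\mathbf A)$ in the group of order-automorphisms, and all order-automorphisms are algebra automorphisms if and only if $W=\emptyset$ is the only switchable set.
\end{theorem}

\begin{example}\label{ex:switch}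
(1) For $\mathbf A=\mathbf M_3^X$ every subset of $X$ lies in $\mathcal D$ and $\mathcal B_E$ is the power set of $E$. So every $W\subseteq X$ is switchable, $c_f=Z_f\cap W$ and $\sigma_W=s_W$. There are $2^{|X|}$ structures.

(2) For $\mathbf A=\mathbf F$ and $X=\{1,2\}$ we have $\mathcal D=\{\emptyset,\{2\},X\}$, and $\mathcal B_E=\{\emptyset,E\}$ for each $E\in\mathcal D$. The set $W=X$ violates (C1), since $\{2\}\notin\mathcal B_X$. The set $W=\{2\}$ satisfies (C1), and $\sigma_W=\tau$; it fixes $00$ because $c_{00}=\emptyset$. There are two structures.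

(3) Condition (C2) does not follow from (C1). Let $X=\mathbb N$, let $W$ be the set of even numbers, and let $A$ consist of all $f\in\mathbf M_3^X$ for which there is $ab\in\mathbf F$ such that $f=a$ at all but finitely many odd numbers and $f=b$ at all but finitely many even numbers. This is a subalgebra containing $\varepsilon$, because $\mathbf F$ is one. The family $\mathcal D$ consists of the sets that differ from $\emptyset$, $W$ or $X$ in finitely many points, and $\mathcal B_E$ consists of the subsets of $E$ that are finite or cofinite in $E$. Each $E\in\mathcal D$ is finite or cofinite in $E\cup W\in\mathcal D$, so (C1) holds. For $f=0$ the family in (C2) consists of the finite subsets of $W$ and has no largest element.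
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
References (a)--(d) are to Lemma~\ref{lem:facts}. In Steps 1--4, $W$ is switchable.

\emph{Step 1: $\sigma_W(f)\in A$.} Let $f=(Z,U)$, $E=D_f$ and $c=c_f$. Then $c\in\mathcal B_Z$ and $Z\in\mathcal B_E$, so $c\in\mathcal B_E$ by (c). By (b), the function $f_0$ equal to $\varepsilon$ on $c$, to $f$ on $E\setminus c$ and to $\varepsilon$ off $E$ lies in $A$. By (C1) and (b), the function $f^*$ equal to $f_0$ on $E$, to $0$ on $W\setminus E$ and to $\varepsilon$ off $E\cup W$ lies in $A$. Since $W\setminus E=U\cap W$ and $X\setminus(E\cup W)=U\setminus W$, we have $f^*=\sigma_W(f)$.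

\emph{Step 2: $\sigma_W^2=\mathrm{id}$.} Let $Z^*=Z_{f^*}=(Z\setminus c)\sqcup(W\setminus E)$. We claim that $c_{f^*}=W\setminus E$. The set $W\setminus E$ is the complement of $E$ in $E\cup W$, so it lies in $\mathcal B_{E\cup W}$ by (C1). Since $Z^*\in\mathcal D$ by (a) and $W\setminus E\subseteq Z^*\subseteq E\cup W$, part (d) gives $W\setminus E\in\mathcal B_{Z^*}$. Conversely, let $c'\in\mathcal B_{Z^*}$ with $c'\subseteq W$. We have $Z\setminus c\in\mathcal B_Z$, so $Z\setminus c\in\mathcal D$ by (a), and (d) gives $c'\cap(Z\setminus c)\in\mathcal B_{Z\setminus c}$. By (c) this set lies in $\mathcal B_Z$; it is contained in $W$, hence in $c$, hence it is empty. So $c'\subseteq W\setminus E$, which proves the claim. Since $c\subseteq W$, we have $U_{f^*}\cap W=c$ and $U_{f^*}\setminus W=U\setminus W$. Therefore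
\[
\sigma_W(f^*)=\bigl((Z\setminus c)\cup c,\ (U\cap W)\cup(U\setminus W)\bigr)=f .
\]

\emph{Step 3: $\sigma_W$ is order-preserving.} Let $f\le g$, so $Z_g\subseteq Z_f\subseteq D_f\subseteq D_g$. We show $c_g=c_f\cap Z_g$. Part (d), applied to $Z_g\in\mathcal B_{D_g}$ and $F=Z_f$, gives $Z_g\in\mathcal B_{Z_f}$. So $c_g\in\mathcal B_{Z_f}$ by (c), and $c_g\subseteq c_f$. Part (d), applied to $c_f\in\mathcal B_{Z_f}$ and $F=Z_g$, gives $c_f\cap Z_g\in\mathcal B_{Z_g}$, so $c_f\cap Z_g\subseteq c_g$. Hence $Z_g\setminus c_g=Z_g\setminus c_f\subseteq Z_f\setminus c_f$. Together with $c_g\subseteq c_f$ and $U_g\subseteq U_f$, this shows that both sets defining $\sigma_W(g)$ are contained in the corresponding sets for $\sigma_W(f)$, so $\sigma_W(f)\le\sigma_W(g)$. With Step~2, $\sigma_W$ is an involutive order-automorphism, and the transport $\mathbf A^W$ of $\mathbf A$ along $\sigma_W$ is a McCarthy structure on the poset.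

\emph{Step 4: injectivity.} Since $c_\varepsilon=\emptyset$, we have $\sigma_W(\varepsilon)=(W,X\setminus W)$, and
\begin{equation}\label{eq:LW}
L_{\mathbf A^W}=\sigma_W({\uparrow}\varepsilon)={\uparrow}(W,X\setminus W).
\end{equation}
The least element of this set determines $W$.

\emph{Step 5: surjectivity.} Let $\mathbf A'$ be any McCarthy structure on the poset, and let $\sigma$ be the map defined by $(\mathbf A,\mathbf A')$. Formula \eqref{eq:LW} tells us to read $W$ off $\sigma(\varepsilon)$. By Lemma~\ref{lem:unique}(a), an adapted decomposition for $\varepsilon$ lives on ${\downarrow}d$, where $d=\delta'(\delta(\varepsilon))=\delta'(\varepsilon)\in L\cap L'$. Put $W=D_d\in\mathcal D$. By Lemma~\ref{lem:unique}(d), the first coordinate of $\varepsilon$ is the top of $Q_1$ and $Q_2$ is trivial. As $\varepsilon$ is minimal, its first coordinate is minimal, so $Q_1$ is trivial too. Hence $\sigma(\varepsilon)=(0_1,0_2,0_3)=0_d=(W,X\setminus W)$, and Proposition~\ref{prop:sigma} gives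
\begin{equation}\label{eq:Lprime}
L'=\sigma({\uparrow}\varepsilon)={\uparrow}(W,X\setminus W).
\end{equation}
If $W$ is switchable, then $L'=L_{\mathbf A^W}$, and Proposition~\ref{prop:L} applied to the identity map gives $\mathbf A'=\mathbf A^W$. So it remains to verify (C1) and (C2).

Let ${\downarrow}n\cong Q_1\times Q_2\times Q_3$ be an adapted decomposition for any element, with partition $D_n=X_1\sqcup X_2\sqcup X_3$. Since $n\in L={\uparrow}\varepsilon$ and $n\in L'$, we have $n\ge\delta'(\varepsilon)=d$, so $W\subseteq D_n$. Write $d=(d_1,d_2,d_3)$ with $d_i\in L_i\cap L_i'$. Lemma~\ref{lem:opposed} gives $d_2=d_3=1$, so $d=1$ on $X_2\cup X_3$. Thus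
\begin{equation}\label{eq:sandwich}
X_2\cup X_3\subseteq W\subseteq D_n .
\end{equation}

(C1) Let $E\in\mathcal D$ and take an adapted decomposition for $e=(\emptyset,X\setminus E)\in L$. By the table in Lemma~\ref{lem:unique}(b), $X_2\subseteq Z_e=\emptyset$ and $E=D_e=X_1$, so $D_n=E\sqcup X_3$. By \eqref{eq:sandwich}, $D_n\subseteq E\cup W\subseteq D_n$, so $E\cup W=D_n\in\mathcal D$. The element $(1,1,0_3)$ of ${\downarrow}n$ is $(X_3,U_n)$, so $X_3\in\mathcal B_{D_n}$, and its complement $E$ lies in $\mathcal B_{D_n}=\mathcal B_{E\cup W}$.

(C2) Let $f\in A$ and take an adapted decomposition for $f$. We show that $c_f=X_2$. By the table, $\delta'(f)=(X_2,U_n)$, so $X_2\in\mathcal B_{D_n}$, and $X_2\subseteq Z_f\subseteq D_n$. Part (d) with $F=Z_f$ gives $X_2\in\mathcal B_{Z_f}$, and $X_2\subseteq W$ by \eqref{eq:sandwich}. Now let $c\in\mathcal B_{Z_f}$ with $c\subseteq W$. The element $(f_1,0_2,1)$ of ${\downarrow}n$ equals $f$ on $X_1\cup X_2$, where $f$ is defined, and $1$ on $X_3$; so it is $(Z_f,U_n)$, and $Z_f\in\mathcal B_{D_n}$. By (c), $q=(c,U_n)\in A$. Since $c\subseteq W$ and $U_n\subseteq X\setminus W$,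 we have $q\ge(W,X\setminus W)$, so $q\in L'$ by \eqref{eq:Lprime}. Since $c\subseteq Z_f$ and $U_n\subseteq U_f$, we have $q\ge f$. Hence $q\ge\delta'(f)=(X_2,U_n)$, and $c\subseteq X_2$.

\emph{Step 6: the index.} The group $G$ of order-automorphisms acts by transport on the set of McCarthy structures on the poset. The action is transitive by Step~5, and the stabilizer of $\mathbf A$ is $\mathrm{Aut}(\mathbf A)$. So the structures correspond to the cosets of $\mathrm{Aut}(\mathbf A)$ in $G$, and by Steps 4 and 5 also to the switchable sets. The set $\emptyset$ is switchable, with $\sigma_\emptyset=\mathrm{id}$ and $\mathbf A^{\emptyset}=\mathbf A$, so the index is $1$ exactly when no other set is switchable.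
\end{proof}

\begin{remark}
In Step~5 the map $\sigma$ equals $\sigma_W$. Indeed, $c_f=X_2$, and from $U_f=X_3\sqcup U_n$ and \eqref{eq:sandwich} we get $U_f\cap W=X_3$ and $U_f\setminus W=U_n$; so $\sigma_W(f)$ is the last row of the table in Lemma~\ref{lem:unique}(b). When $\varepsilon\in A$, the local decompositions of Section~\ref{sec:adapted} are thus all governed by the single set $W$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS} Stefano Bonzio and Gavin St.~John, \emph{On the structure and theory of McCarthy algebras}, arXiv:2503.10816 (2025).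

\bibitem{GS} Guzm\'an and Squier, \emph{Algebra Universalis} 27 (1990).

\end{thebibliography}
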